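# Dihedral 2-groups acting on power series rings, and their lifts to characteristic zero

## Involutions of $k[[z]]$ and of $R[[Z]]$ by hand

Let $k$ be an algebraically closed field of characteristic $2$. The substitution
$$z\mapsto \frac{z}{1+z}=z+z^2+z^3+\cdots$$
(signs do not matter) is an automorphism of $k[[z]]$ of order $2$. The reason is visible in the coordinate $w=1/z$, where it reads $w\mapsto w+1$. Can we see this involution as the shadow of one in characteristic zero? Let $R=W(k)$ be the Witt vectors, a complete discrete valuation ring of characteristic $0$ with uniformizer $2$ and residue field $k$. The same formula over $R$ is no good: in $W=1/Z$ it is the translation $W\mapsto W+1$, of infinite order. But signs are invisible modulo $2$, so we may use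
$$X(Z)=\frac{-Z}{1+Z},\qquad\text{that is}\qquad W\mapsto -W-1 .$$
This has order $2$ and reduces to $z/(1+z)$.

Now take two involutions. Fix $\lambda\in k\setminus\{0,1\}$. The maps $w\mapsto w+1$ and $w\mapsto w+\lambda$ commute, so $z\mapsto z/(1+z)$ and $z\mapsto z/(1+\lambda z)$ generate a Klein four-group acting on $k[[z]]$. Let $c\in R$ lift $\lambda$. If we lift each generator as before, we get $W\mapsto -W-1$ and $W\mapsto -W-c$, whose composite is a nontrivial translation, again of infinite order. The two lifts must be chosen together. Use matrices: a matrix of trace $0$ and nonzero determinant has scalar square, and two such matrices satisfy $AB+BA=\operatorname{tr}(AB)\cdot 1$, so they commute in $\mathrm{PGL}_2$ as soon as $\operatorname{tr}(AB)=0$. For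
$$A=\begin{pmatrix}-1&0\\1&1\end{pmatrix},\qquad B=\begin{pmatrix}a&b\\c&-a\end{pmatrix},\qquad \operatorname{tr}(AB)=-2a+b ,$$
we take $a=-1$, $b=-2$, and find the second involution
$$Y(Z)=-\frac{Z+2}{1+cZ}.$$
Its determinant $-1+2c$ is a unit of $R$. Its constant term $-2$ is in the maximal ideal of $R$, so we may substitute $Y(Z)$ for $Z$ in any series of $R[[Z]]$. One checks directly that $X(Y(Z))=Y(X(Z))=(Z+2)/((c-1)Z-1)$. Modulo $2$ the three involutions become $z/(1+z)$, $z/(1+\lambda z)$ and $z/(1+(\lambda-1)z)$, all different from $z$. So the Klein four-group acts on $R[[Z]]$, and its action on $k[[z]]$ is faithful.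

Two numbers deserve to be noted. Each of the three reduced involutions satisfies $v_z(g(z)-z)=2$. And each of the three lifts has exactly two fixed points in the open disc: those of $X$ are the roots of $Z^2+2Z=0$, those of $Y$ the roots of $cZ^2+2Z+2=0$, and those of $XY$ the roots of $(c-1)Z^2-2Z-2=0$. We shall see this agreement again.

The Klein four-group is the dihedral group of order $4$. What about the dihedral groups of order $8, 16, 32,\dots$: does each of them act on some $k[[z]]$ by the reduction of an action in characteristic zero?

## Local extensions, lifts, and the three theorems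

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, and for $m\ge1$, $D_m$ is the dihedral group of order $2m$. So $D_1$ has order $2$ and $D_2$ is the Klein four-group.

**Definition.** A local $G$-extension over $k$ is a $G$-Galois extension of complete discrete valuation rings $k[[z]]/k[[t]]$: a faithful action of the finite group $G$ on $k[[z]]$ by $k$-algebra automorphisms whose ring of invariants is $k[[t]]$.

**Definition.** Such an extension lifts to characteristic zero if there are a complete discrete valuation ring $R$ of characteristic $0$ with residue field $k$ and a faithful action of $G$ on $R[[Z]]$ by $R$-algebra automorphisms, with ring of invariants $R[[T]]$, whose reduction modulo the maximal ideal of $R$ (with $Z\mapsto z$) is the given action.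

**Definition.** A finite group $G$ is a weak local Oort group for $p$ if at least one local $G$-extension over $k$ lifts to characteristic zero.

In the example above the rings of invariants are automatically of the required shape; this is Lemma 4 below. So $D_2$ is a weak local Oort group for $2$. Andrew Obus, in "Lifting of curves with automorphisms", arXiv:1703.01191 (2017), states the conjecture that $D_{2^n}$ is a weak local Oort group for $2$. It is true for every $n\ge1$.

**Theorem 1.** Let $k$ be any algebraically closed field of characteristic $2$ and $n\ge1$. Some local $D_{2^n}$-extension over $k$ lifts to characteristic $0$, over $R=W(k)\otimes_{\mathbb Z_2}\mathbb Z_2[\zeta_{2^{n+1}}+\zeta_{2^{n+1}}^{-1}]$. So $D_{2^n}$ is a weak local Oort group for $2$ for all $n\ge1$.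

**Theorem 2.** Let $p$ be a prime and $m\ge2$. Then $D_m$ is a weak local Oort group for $p$ if and only if $m$ is a power of $p$. By the same method, $A_4$ is a weak local Oort group for $2$.

The third theorem describes the extension that we shall construct. For $g\ne1$ in $G$ put $i(g)=v_z(g(z)-z)$; the ramification groups are $G_m=\{1\}\cup\{g\neq 1: i(g)\ge m+1\}$. On the lift, let $\mathfrak m$ be the maximal ideal of the valuation ring of an algebraic closure of $\operatorname{Frac}R$. If $g(Z)=\psi_g(Z)$, then $g$ moves the points of the open disc $\mathfrak m$ by $a\mapsto\psi_g(a)$. A branch point is the orbit of a point with nontrivial stabilizer, and its inertia group is that stabilizer, up to conjugacy.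

**Theorem 3.** Let $p=2$ and let $x$ be the rotation of order $2^n$ in the construction that proves Theorem 1. For the extension of Theorem 1:
$$i(\text{reflection})=2,\qquad i(x^a)=2^{2^{i}+1}-2\quad\text{if } v_2(a)=i,\ 0\le i<n .$$
So $G_0=G_1=D_{2^n}$, and $G_m=\langle x^{2^i}\rangle$ for $2^{2^{i-1}+1}-2\le m\le 2^{2^i+1}-3$ and $1\le i<n$; higher $G_m$ are trivial. On the geometric generic fiber of the lift there is exactly one branch point with inertia $\langle x\rangle$; exactly one for each of the two conjugacy classes of reflections; exactly $2^{2^i-i}-2^{2^{i-1}-i}$ with inertia $\langle x^{2^i}\rangle$ for $1\le i<n$; and no others. (For $n=1$ the "reflections" are $y$ and $xy$, where $y$ is the second generator in the construction.) Moreover, for every $n$, infinitely many pairwise non-isomorphic local $D_{2^n}$-extensions over $k$ lift.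

## Möbius transformations stop at order four

The opening example suggests looking for $D_4$, $D_8,\dots$ among Möbius transformations. In characteristic zero $\mathrm{PGL}_2$ contains every dihedral group, so this is a sensible thing to try. Here is the point where it fails.

Suppose $Z\mapsto (aZ+b)/(cZ+d)$ defines an automorphism of $R[[Z]]$. There is no pole at $0$, so $d\ne0$ and we may scale to $d=1$. Expanding, $(aZ+b)/(1+cZ)=b+(a-bc)Z-c(a-bc)Z^2+\cdots$. For an automorphism, $b$ lies in the maximal ideal and $a-bc$ is a unit, so $c\in R$ and then $a\in R$ is a unit. The reduction is therefore a Möbius transformation over $k$. Now let $M\in \mathrm{GL}_2(k)$, $p=2$, be such that $M^4$ is scalar. Fourth roots in $k$ are unique, so $M$ has a single eigenvalue $\mu$, and $M=\mu(1+N)$ with $N^2=0$. Then $M^2=\mu^2(1+2N+N^2)=\mu^2$ is already scalar. Hence $\mathrm{PGL}_2(k)$ has no element of order $4$, and for $n\ge2$ the rotations of $D_{2^n}$ can never reduce faithfully. The Klein four-group is as far as this goes.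

So we need an open disc with more automorphisms, together with a reason why they stay distinct modulo the maximal ideal. The disc will be a deformation space. A formal module $H_0$ of height $2$ in characteristic $p$ has a one-parameter space of deformations, which is an open disc $\operatorname{Spf}\breve{\mathcal O}[[u]]$, and the automorphism group of $H_0$, the unit group of a quaternion order, acts on it. Automorphisms given by scalars act trivially. The reason for faithfulness modulo $\pi$ will be this: if $g$ acts trivially in characteristic $p$, then $g$ extends to an automorphism of a family whose generic member has height $1$, and a formal module of height $1$ has only scalar endomorphisms. So $g$ was a scalar. After that, it remains to find $D_{2^n}$ among quaternion units modulo scalars, which is elementary.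

## Invariants of a finite group acting on $R[[Z]]$

The first lemma removes the conditions about rings of invariants from the problem. It will be used a second time, to divide a formal group by a finite subgroup; for that reason its first part does not assume faithfulness modulo the uniformizer.

**Lemma 4.** Let $R$ be a complete discrete valuation ring with uniformizer $\varpi$ and residue field $\kappa$. Let a finite group $G$ act faithfully on $S=R[[Z]]$ by $R$-algebra automorphisms. Put $T=\prod_{g\in G}g(Z)$. Then $S^G=R[[T]]$. If moreover the induced action on $S/\varpi S=\kappa[[z]]$ is faithful, then $\kappa[[z]]^G=\kappa[[t]]$ with $t=\prod_g g(z)$, the reduction of $T$.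

*Proof.* **Step 1: $S$ is generated by $|G|$ elements over power series in $T$.** Each $g$ induces an automorphism of $\kappa[[z]]$, so $g(z)$ is a uniformizer there and $t$ is a unit times $z^{|G|}$. Also $T$ lies in the maximal ideal of $S$, so there is a map $R[[T]]\to S$, where for the moment $T$ on the left is a variable. We have $S/(\varpi,T)S=\kappa[z]/(z^{|G|})$, spanned by $1,Z,\dots,Z^{|G|-1}$. Since $R[[T]]$ is $(\varpi,T)$-adically complete and $S$ is $(\varpi,T)$-adically separated, these elements generate $S$ as an $R[[T]]$-module, by successive approximation.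

**Step 2: the map $R[[T]]\to S$ is injective.** As $S$ is finite over the image, the image has dimension $\dim S=2$. Since $R[[T]]$ is a domain of dimension $2$, a proper quotient has smaller dimension, so the kernel is $0$.

**Step 3: compare degrees.** By Step 1, $[\operatorname{Frac}S:\operatorname{Frac}R[[T]]]\le|G|$. The elements of $G$ act by local automorphisms, hence continuously, and fix $R$ and $T$, so $\operatorname{Frac}R[[T]]\subset(\operatorname{Frac}S)^G$. By Artin's theorem $[\operatorname{Frac}S:(\operatorname{Frac}S)^G]=|G|$. So $(\operatorname{Frac}S)^G=\operatorname{Frac}R[[T]]$. An element of $S^G$ is integral over the normal ring $R[[T]]$ and lies in its fraction field, so $S^G=R[[T]]$. The same argument for $\kappa[[z]]$ over $\kappa[[t]]$, with dimension $1$ in place of $2$, gives the last statement. $\square$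

Consequently, to lift some local $G$-extension it suffices to find an action of $G$ on $R[[Z]]$ by $R$-algebra automorphisms, with $R$ a complete discrete valuation ring of characteristic $0$ and residue field $k$, which is faithful modulo the maximal ideal.

## Formal modules, heights and deformations

Let $p$ be a prime, $F/\mathbb Q_p$ a finite totally ramified extension, $\mathcal O=\mathcal O_F$, and $\pi$ a uniformizer; the residue field is $\mathbb F_p$. Let $k_0$ be the algebraic closure of $\mathbb F_p$ in $k$ and $\breve{\mathcal O}=W(k_0)\otimes_{\mathbb Z_p}\mathcal O$, a complete discrete valuation ring with uniformizer $\pi$ and residue field $k_0$. All formal groups are one-dimensional and commutative; we write $X+_HY$ for the group law $H(X,Y)$.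

**Definition.** A formal $\mathcal O$-module over an $\mathcal O$-algebra $A$ is a formal group $H$ over $A$ with a ring homomorphism $a\mapsto[a]=[a]_H$ from $\mathcal O$ to $\operatorname{End}(H)$ such that $[a](X)\equiv aX\bmod X^2$. Over a field killed by $\pi$ it has height $h$ if $[\pi](X)=cX^{p^h}+\cdots$ with $c\neq0$. Homomorphisms of formal $\mathcal O$-modules are required to be $\mathcal O$-linear.

For $\mathcal O=\mathbb Z_p$, the multiplicative group $X+Y+XY$ over $\mathbb F_p$ has $[p](X)=(1+X)^p-1=X^p$, hence height $1$. The additive group has $[p]=0$ and no finite height.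

We use two published facts, from V. G. Drinfeld, *Elliptic modules*, Mat. Sb. 94 (1974), §§1, 4.

**Fact 5** (Props. 1.6, 1.7). Over a separably closed field killed by $\pi$, formal $\mathcal O$-modules of the same finite height $h$ are isomorphic. The endomorphism ring is the ring of integers of the central division algebra over $F$ of invariant $1/h$.

**Fact 6** (Prop. 4.2). Let $H_0$ be a formal $\mathcal O$-module over $k_0$ of height $h<\infty$. For complete local noetherian $\breve{\mathcal O}$-algebras $A$ with residue field $k_0$, let $\mathrm{Def}(A)$ be the set of isomorphism classes of pairs $(H,\iota)$, where $H$ is a formal $\mathcal O$-module over $A$ and $\iota:H\otimes_Ak_0\xrightarrow{\sim}H_0$; an isomorphism $(H,\iota)\to(H',\iota')$ is an isomorphism $\alpha:H\to H'$ with $\iota'\circ\bar\alpha=\iota$. Then $\mathrm{Def}$ is represented by a ring $E\cong\breve{\mathcal O}[[u_1,\dots,u_{h-1}]]$.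

For $h=1$ this says that there is exactly one deformation over each $A$. For instance, with $\mathcal O=\mathbb Z_p$, every deformation of the multiplicative group over $k_0$ is isomorphic to the multiplicative group. For $h=2$ we get $E\cong\breve{\mathcal O}[[u]]$, an open disc.

Two elementary remarks will be used constantly. First, over a field the order of vanishing at $0$, which we call the leading degree, is multiplicative under composition. Second, there is a cancellation rule: if $A$ is a domain and $q\in A[[X]]$ is nonzero with $q(0)=0$, then
$$P(q(X))=0\ \Rightarrow\ P=0,\qquad P(q(X),q(Y))=0\ \Rightarrow\ P=0,\tag{1}$$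
and similarly in more variables. In one variable look at the lowest term. In two variables write $P(U,V)=\sum_jP_j(U)V^j$, let $j$ be minimal with $P_j\ne0$, and look at the lowest term in $Y$ of $\sum_j P_j(q(X))\,q(Y)^j$; the general case is an induction.

## A family whose height drops from 2 to 1

We need one explicit family of formal $\mathcal O$-modules in characteristic $p$ with a member of height $2$ whose generic member has height $1$. It is built from a logarithm, using Hazewinkel's functional equation lemma (*Formal Groups and Applications*, I.2.2), which we recall.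

**Fact 7.** Let $A$ be a subring of a ring $B$ of characteristic $0$ in the sense that $B$ is a $\mathbb Q$-algebra, $\mathfrak a\subset A$ an ideal, $\sigma:B\to B$ a ring homomorphism, and $s_1,s_2,\dots\in B$. Assume that $p\in\mathfrak a$, that $\sigma(a)\equiv a^p\bmod\mathfrak a$ for $a\in A$, that $s_i\mathfrak a\subset A$, and that $\mathfrak a^rb\subset\mathfrak a$ implies $\mathfrak a^r\sigma(b)\subset\mathfrak a$. For $g\in XA[[X]]$ let $f_g$ be the series determined by $f_g(X)=g(X)+\sum_{i\ge1}s_i\,f_g^{\sigma^i}(X^{p^i})$, where $\sigma$ acts on coefficients. If the linear coefficient of $g$ is a unit of $A$, then $f_g^{-1}(f_g(X)+f_g(Y))$ has coefficients in $A$, and $f_g^{-1}(f_{g_1}(X))\in A[[X]]$ for every $g_1\in XA[[X]]$.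

The simplest example is $A=\mathbb Z_p\subset B=\mathbb Q_p$, $\mathfrak a=(p)$, $\sigma=\mathrm{id}$, $s_1=1/p$, all other $s_i=0$ and $g=X$. It says that $f=X+X^p/p+X^{p^2}/p^2+\cdots$ is the logarithm of a formal group over $\mathbb Z_p$. From $f([p](X))=pf(X)$ one reads $[p](X)=pX+(1-p^{p-1})X^p+\cdots$, so its reduction has height $1$.

**Lemma 8.** There is a formal $\mathcal O$-module $\bar\Gamma$ over $k_0[[s]]$ such that $H_0:=\bar\Gamma\bmod s$ has height $2$, and $\bar\Gamma$ over $k_0((s))$ has height $1$.

*Proof.* **Step 1: construct a formal $\mathcal O$-module over $\mathcal O[s]$.** Put $A=\mathcal O[s]\subset F[s]$ and let $\sigma:F[s]\to F[s]$ be the $F$-algebra map $s\mapsto s^p$. As $\mathcal O/\pi=\mathbb F_p$, we have $\sigma(a)\equiv a^p\bmod\pi A$ for $a\in A$. Define $f\in F[s][[X]]$ by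
$$f(X)=X+\frac s\pi\,f^\sigma(X^p)+\frac1\pi\,f^{\sigma^2}(X^{p^2}).\tag{2}$$
Fact 7 applies with $\mathfrak a=\pi A$, $s_1=s/\pi$, $s_2=1/\pi$: the last hypothesis holds because $\sigma(\pi)=\pi$ and $\sigma(A)\subset A$, so $\pi^rb\in\pi A$ gives $\pi^r\sigma(b)=\sigma(\pi^rb)\in\pi A$. So $f^{-1}(f(X)+f(Y))$ is a formal group $\Gamma$ over $A$. For $a\in\mathcal O$ we have $\sigma(a)=a$, so $af$ satisfies (2) with initial term $aX$ instead of $X$. Hence $[a]:=f^{-1}(af(X))\in A[[X]]$. Since $f$ is a logarithm, $a\mapsto[a]$ is a ring homomorphism to $\operatorname{End}(\Gamma)$, and $[a]\equiv aX\bmod X^2$.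

**Step 2: compute the first terms of $[\pi]$.** By (2), $f=X+\frac s\pi X^p+\cdots$ has only terms of degree a power of $p$. Compare coefficients in $f([\pi](X))=\pi f(X)$. In degrees strictly between $1$ and $p$ only the linear term of $f$ contributes on the left, so $[\pi]$ has no terms there. In degree $p$, if $[\pi](X)=\pi X+bX^p+\cdots$, then $b+\frac s\pi\pi^p=s$, so $b\equiv s\bmod\pi$. For $s=0$ we have $f=X+\frac1\pi X^{p^2}+\cdots$, and in the same way $[\pi](X)=\pi X+b'X^{p^2}+\cdots$ with nothing in between and $b'=1-\pi^{p^2-1}$.

**Step 3: reduce.** Let $\bar\Gamma$ be the reduction of $\Gamma$ modulo $\pi$, regarded over $k_0[[s]]$. Then $[\pi]_{\bar\Gamma}(X)=sX^p+\cdots$, so over $k_0((s))$ the height is $1$. At $s=0$, $[\pi](X)=X^{p^2}+\cdots$, so $H_0$ has height $2$. $\square$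

From now on $H_0$ is this module. By Fact 5, $\operatorname{End}(H_0)=\mathcal O_D$, where $D$ is the quaternion division algebra over $F$, and the center $\mathcal O_F$ is $\{[a]_{H_0}\}$. Recall that $\mathcal O_D=\{d:\operatorname{Nrd}d\in\mathcal O_F\}$, that $\mathcal O_D^\times$ consists of the elements whose reduced norm is a unit, and that $D^\times/\mathcal O_D^\times\cong\mathbb Z$. By Fact 6 we have $E\cong\breve{\mathcal O}[[u]]$.

## Endomorphisms in height 1 are scalars

This is the lemma that makes the generic member of the family rigid. Note that the field is arbitrary; we need it for $k_0((s))$, which is not separably closed.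

**Lemma 9.** Let $\mathcal K$ be a field extension of $\mathbb F_p=\mathcal O/\pi$ and $\Phi$ a formal $\mathcal O$-module of height $1$ over $\mathcal K$. Every endomorphism of $\Phi$ is $[a]$ for some $a\in\mathcal O$.

*Proof.* **Step 1: a homomorphism with zero derivative at $0$ is a series in $X^p$.** Let $h:\Phi\to\Phi'$ be a homomorphism of formal groups over $\mathcal K$ with $h'(0)=0$. Differentiate $h(X+_\Phi Y)=h(X)+_{\Phi'}h(Y)$ in $Y$ at $Y=0$. On the left we get $h'(X)$ times a series with constant term $1$; on the right we get a multiple of $h'(0)=0$. So $h'(X)=0$, and $h$ is a series in $X^p$. In particular, $[\pi]$ has derivative $\pi=0$ at $0$, so $[\pi](X)=\theta(X^p)$ with $\theta'(0)=c\ne0$, and $\theta$ is invertible under composition.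

**Step 2: the derivative of an endomorphism lies in $\mathbb F_p$.** Let $\gamma\in\operatorname{End}\Phi$ and $e=\gamma'(0)$. Comparing coefficients of $X^p$ in $\gamma\circ[\pi]=[\pi]\circ\gamma$ gives $ec=ce^p$. So $e=e^p$, that is, $e\in\mathbb F_p$.

**Step 3: divide by $[\pi]$.** Choose $a_0\in\mathcal O$ with residue $e$. The endomorphism $\delta:=\gamma-[a_0]$ has zero derivative at $0$, so by Step 1 $\delta=\varepsilon(X^p)=\eta_1\circ[\pi]$ with $\eta_1:=\varepsilon\circ\theta^{-1}$. We check that $\eta_1$ is again an endomorphism:
$$\eta_1([\pi]X+_\Phi[\pi]Y)=\delta(X+_\Phi Y)=\eta_1([\pi]X)+_\Phi\eta_1([\pi]Y),$$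
$$\eta_1\circ[a]\circ[\pi]=\delta\circ[a]=[a]\circ\delta=[a]\circ\eta_1\circ[\pi],$$
and $[\pi]$ may be canceled by (1).

**Step 4: iterate.** Applying Steps 2 and 3 to $\eta_1$, then to $\eta_2$, and so on, we get $a_0,a_1,\dots$ in $\mathcal O$ with
$$\gamma-[a_0+a_1\pi+\cdots+a_{r-1}\pi^{r-1}]=\eta_r\circ[\pi^r],$$
which vanishes modulo degree $p^r$. For $a=\sum a_i\pi^i$, the difference of $[a]$ and $[a_0+\cdots+a_{r-1}\pi^{r-1}]$ is also of the form $[b]\circ[\pi^r]$. So $\gamma\equiv[a]$ modulo degree $p^r$ for all $r$, and $\gamma=[a]$. $\square$

For the multiplicative group and $\mathcal O=\mathbb Z_p$ the lemma says that every endomorphism over any field of characteristic $p$ is $(1+X)^a-1$ with $a\in\mathbb Z_p$.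

## The action of $\mathcal O_D^\times/\mathcal O_F^\times$ on the deformation disc

For $g\in\mathcal O_D^\times=\operatorname{Aut}(H_0)$ let $g\cdot(H,\iota)=(H,g\circ\iota)$. This is a left action on the functor $\mathrm{Def}$. By Yoneda there are $\breve{\mathcal O}$-algebra automorphisms $\varphi_g$ of $E$ with $g\cdot f=f\circ\varphi_g$ for $f\in\operatorname{Hom}(E,A)=\mathrm{Def}(A)$. From $(gh)\cdot f=g\cdot(f\circ\varphi_h)=f\circ\varphi_h\circ\varphi_g$ we get $\varphi_{gh}=\varphi_h\varphi_g$. So $\psi_g:=\varphi_{g^{-1}}$ satisfies $\psi_{gh}=\psi_g\psi_h$, and $\mathcal O_D^\times$ acts on $E=\breve{\mathcal O}[[u]]$ from the left by $\breve{\mathcal O}$-algebra automorphisms. For $a\in\mathcal O_F^\times$ the automorphism $[a^{-1}]_H$ of $H$ is an isomorphism $(H,\iota)\to(H,[a]\circ\iota)$, because $\iota$ is $\mathcal O$-linear. So $\mathcal O_F^\times$ acts trivially, and $\mathcal O_D^\times/\mathcal O_F^\times$ acts.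

**Proposition 10.** $\mathcal O_D^\times/\mathcal O_F^\times$ acts faithfully on $E/\pi E=k_0[[u]]$.

*Proof.* Let $g\in\mathcal O_D^\times$ act trivially on $E/\pi E$; we must show that $g$ is a scalar.

**Step 1: extend $g$ to the family.** If $\pi A=0$, then $\mathrm{Def}(A)=\operatorname{Hom}(E/\pi E,A)$, so $g$ fixes every deformation over $A$. Apply this to $(\bar\Gamma,\mathrm{id})$ over $A=k_0[[s]]$. There is an isomorphism $(\bar\Gamma,\mathrm{id})\to(\bar\Gamma,g)$, that is, an automorphism $\alpha$ of $\bar\Gamma$ over $k_0[[s]]$ with $g\circ(\alpha\bmod s)=\mathrm{id}$. So $\gamma=\alpha^{-1}$ is an automorphism of $\bar\Gamma$ that reduces to $g$ modulo $s$.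

**Step 2: use the generic member.** Over $k_0((s))$ the module $\bar\Gamma$ has height $1$, so by Lemma 9 $\gamma=[a]_{\bar\Gamma}$ for some $a\in\mathcal O$. This is an equality of power series, which we may reduce modulo $s$: $g=[a]_{H_0}$. Since $g$ is a unit, $g\in\mathcal O_D^\times\cap\mathcal O_F=\mathcal O_F^\times$. $\square$

**Corollary 11.** Let $F/\mathbb Q_p$ be totally ramified and $D$ the quaternion division algebra over $F$. Every finite subgroup $G$ of $\mathcal O_D^\times/\mathcal O_F^\times$ is a weak local Oort group for $p$, over every algebraically closed $k$ of characteristic $p$, with lift defined over $R=W(k)\otimes_{\mathbb Z_p}\mathcal O_F$.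

*Proof.* An Eisenstein polynomial over $\mathbb Z_p$ stays Eisenstein over $W(k)$, so $R$ is a complete discrete valuation ring of characteristic $0$ with uniformizer $\pi$ and residue field $k$, and $\breve{\mathcal O}\subset R$ reduces to $k_0\subset k$. Let $g\in G$ act on $R[[Z]]$ by the $R$-algebra map that sends $Z$ to the series $\psi_g(u)\in\breve{\mathcal O}[[u]]$ with $u$ replaced by $Z$. As $\psi_g$ preserves the maximal ideal of $E$, the constant term of this series lies in $\pi\breve{\mathcal O}$, so the substitution makes sense. We get a group action, because the required identities between the series hold over $\breve{\mathcal O}$. By Proposition 10, distinct elements of $G$ have distinct reductions in $k_0[[z]]\subset k[[z]]$, so the action on $k[[z]]$ is faithful. Lemma 4 supplies the rings of invariants. $\square$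

We write $\psi_g(Z)$ for the series too.

## Dihedral groups among quaternion units: proof of Theorem 1

It remains to find $D_{2^n}$ in some $\mathcal O_D^\times/\mathcal O_F^\times$. First let us see that $F=\mathbb Q_2$ is not enough, already for $n=2$. Suppose $g\in\mathcal O_D^\times$ has order $4$ modulo $\mathbb Z_2^\times$. Then $L=\mathbb Q_2(g)$ is a quadratic field; let $\bar g$ be the conjugate of $g$. Since $g^4\in\mathbb Q_2$ and $g^2\notin\mathbb Q_2$, the element $\omega=g/\bar g$ satisfies $\omega^4=1$ and $\omega^2\ne1$. So $\omega^2=-1$, and $\bar\omega=\omega^{-1}$. Now $(1+\omega)/(1+\omega^{-1})=\omega$, so $g/(1+\omega)$ equals its own conjugate and lies in $\mathbb Q_2$. Then $\operatorname{Nrd}(g)$ is a square times $N(1+\omega)=2$, not a unit: a contradiction. The element $1+\omega$ does have order $4$ modulo scalars, but it is not a unit. The remedy is to enlarge $F$ until a root of unity can play its role.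

*Proof of Theorem 1.* **Step 1: the fields.** Let $\zeta$ be a primitive $2^{n+1}$-th root of unity, $L=\mathbb Q_2(\zeta)$, $F=\mathbb Q_2(\zeta+\zeta^{-1})$. Since $n+1\ge2$, we have $\zeta\ne\zeta^{-1}$, so $[L:F]=2$, and the nontrivial automorphism of $L/F$ is $\zeta\mapsto\zeta^{-1}$, written $l\mapsto\bar l$. As $L/\mathbb Q_2$ is totally ramified, $F/\mathbb Q_2$ is totally ramified and $L/F$ is ramified. The element $\pi=N_{L/F}(1-\zeta)=2-(\zeta+\zeta^{-1})$ is a uniformizer of $F$, so $\mathcal O_F=\mathbb Z_2[\pi]=\mathbb Z_2[\zeta+\zeta^{-1}]$.

**Step 2: the quaternion algebra.** We want a division algebra that contains $L$ and a unit inducing $l\mapsto\bar l$. By local class field theory $[\mathcal O_F^\times:N_{L/F}\mathcal O_L^\times]=2$, because $L/F$ is ramified quadratic. Choose $c\in\mathcal O_F^\times$ that is not a norm from $L$. Then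
$$D=L\oplus Lj,\qquad j^2=c,\qquad jl=\bar l\,j\quad(l\in L)$$
is a quaternion division algebra over $F$, the unique one up to isomorphism. The reduced norms $\operatorname{Nrd}(\zeta)=\zeta\bar\zeta=1$ and $\operatorname{Nrd}(j)=-c$ are units, so $\zeta,j\in\mathcal O_D^\times$.

**Step 3: the group.** Let $x,y$ be the images of $\zeta,j$ in $\mathcal O_D^\times/\mathcal O_F^\times$. We have $\zeta^i\in F$ if and only if $\zeta^i=\zeta^{-i}$, if and only if $2^n\mid i$; so $x$ has order $2^n$. Next, $y^2=1$ because $j^2=c\in\mathcal O_F^\times$, and $yxy^{-1}=x^{-1}$ because $j\zeta j^{-1}=\zeta^{-1}$. Finally $y\notin\langle x\rangle$ because $j\notin L$. Hence $\langle x,y\rangle\cong D_{2^n}$, of order $2^{n+1}$. Corollary 11 with $p=2$ gives the lift, over $R=W(k)\otimes_{\mathbb Z_2}\mathbb Z_2[\zeta+\zeta^{-1}]$. $\blacksquare$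

For $n=1$ we have $F=\mathbb Q_2$, $\zeta$ a square root of $-1$, and $\langle x,y\rangle$ is the Klein four-group. For $n=2$ we have $F=\mathbb Q_2(\sqrt2)$, and the unit $\zeta$ of order $8$ gives the rotation of order $4$ that was missing over $\mathbb Q_2$.

## Which dihedral groups occur: proof of Theorem 2

*Proof of Theorem 2.* **Step 1: powers of $p$ occur.** For $p=2$ and $m=2^n$ this is Theorem 1. For $p$ odd and $m=p^n$, let $\zeta$ be a primitive $p^n$-th root of unity, $L=\mathbb Q_p(\zeta)$ and $F=\mathbb Q_p(\zeta+\zeta^{-1})$. Again $[L:F]=2$, everything is totally ramified over $\mathbb Q_p$, and there is a unit $c\in\mathcal O_F^\times$ that is not a norm. Define $D$ and $j$ as in the proof of Theorem 1. Now $\zeta^i\in F$ if and only if $\zeta^{2i}=1$, if and only if $p^n\mid i$, since $p$ is odd. So the images of $\zeta,j$ generate $D_{p^n}$, for the same reasons as before, and Corollary 11 applies.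

**Step 2: $A_4$ for $p=2$.** Take $F=\mathbb Q_2$ and the Hamilton quaternions $D$ over $\mathbb Q_2$. They form a division algebra, because the norm form $a^2+b^2+c^2+d^2$ has no nontrivial zero: in a zero with entries in $\mathbb Z_2$, not all even, an even number of entries is odd, and as squares are $0,1,4$ modulo $8$, two odd entries give a sum $2$ or $6$ modulo $8$ and four odd entries give $4$. The $24$ Hurwitz units $\pm1,\pm i,\pm j,\pm k,\frac12(\pm1\pm i\pm j\pm k)$ have reduced norm $1$, so they lie in $\mathcal O_D^\times$, and they meet $\mathbb Z_2^\times$ in $\pm1$. Their image has order $12$. It contains the Klein four-group formed by the images of $1,i,j,k$. The unit $q=\frac12(1+i+j+k)$ satisfies $q^2=q-1$, so $q^3=-1$, and $qi=\frac12(-1+i+j-k)=jq$. So $qiq^{-1}=j$, and by cyclic symmetry $qjq^{-1}=k$ and $qkq^{-1}=i$. Thus the image is a Klein four-group extended by an element of order $3$ that permutes its three involutions cyclically, which is $A_4$. Apply Corollary 11.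

**Step 3: nothing else occurs.** Since $k$ is algebraically closed, the group of a local extension equals its inertia group. So it has a normal Sylow $p$-subgroup with cyclic prime-to-$p$ quotient (Serre, *Local Fields*, IV.2, Cor. 4). Let $G=D_m$, $m\ge2$, be the group of a local extension. If $p=2$, the normal Sylow $2$-subgroup contains all elements of $2$-power order, hence all reflections, and these generate $D_m$. So $D_m$ is a $2$-group and $m$ is a power of $2$. If $p$ is odd, write $m=p^am'$ with $p\nmid m'$. The quotient of $D_m$ by its Sylow $p$-subgroup $C_{p^a}$ is $D_{m'}$, which is cyclic only if $m'=1$. So $m=p^a$. $\blacksquare$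

## Isogenies, Tate modules and lattices

Theorem 3 asks for $i(g)$, which is the number of fixed points of the lift of $g$ in the open disc. A fixed point is a formal module in characteristic zero with extra endomorphisms, and we shall count those by lattices in a quadratic field. This section translates formal modules into lattices.

Keep the general notation: $p$ any prime, $F$ totally ramified over $\mathbb Q_p$. Let $K=\operatorname{Frac}\breve{\mathcal O}\supset F$, with algebraic closure $\bar K$, and let $\mathfrak m$ be the maximal ideal of the valuation ring of $\bar K$. All finite extensions $K'/K$ have residue field $k_0$. We recall Weierstrass preparation: a series over $\mathcal O_{K'}$ whose reduction has finite leading degree $d$ is a unit times a monic polynomial congruent to $X^d$; so it has exactly $d$ zeros in $\mathfrak m$, counted with multiplicity. We call $d$ its Weierstrass degree.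

**Definition.** A good module is a formal $\mathcal O$-module $H$ over some $\mathcal O_{K'}$ whose reduction $\bar H$ over $k_0$ has height $2$; we allow ourselves to enlarge $K'$. $\operatorname{Hom}(H,H')$ denotes the homomorphisms defined over some $\mathcal O_{K'}$, and $\operatorname{Hom}^0=\operatorname{Hom}\otimes_{\mathcal O}F$.

A nonzero homomorphism $h:\Phi\to\Phi'$ of formal groups over $k_0$ has leading degree a power of $p$, which we write $p^{\operatorname{ht}h}$. Indeed, if $h'(0)=0$, then $h=h_1(X^p)$ by Step 1 of Lemma 9, and $h_1$ is a homomorphism to $\Phi'$ from the formal group $\Phi^{(p)}$ whose coefficients are the $p$-th powers of those of $\Phi$; now repeat. Heights add under composition. In characteristic zero, a homomorphism $h$ satisfies $\log_{H'}(h(X))=h'(0)\log_H(X)$. So $h'(0)\neq0$ if $h\ne0$; in particular $\operatorname{Hom}(H,H')$ is torsion-free and lies in $\operatorname{Hom}^0(H,H')$.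

**Lemma 12.** For good modules, reduction $\operatorname{Hom}(H,H')\to\operatorname{Hom}(\bar H,\bar H')$ is injective.

*Proof.* We show that a homomorphism divisible by a power of the uniformizer is divisible by a higher one. Let $\varpi$ be a uniformizer of $K'$ and $h=\varpi^rh_1$ a homomorphism with $r\ge1$. Then $\varpi^rh_1([\pi]_H)=[\pi]_{H'}(\varpi^rh_1)\equiv0\bmod\varpi^{r+1}$, because $\varpi\mid\pi$ and the higher terms are divisible by $\varpi^{2r}$. So $\bar h_1\circ[\pi]_{\bar H}=0$, hence $\bar h_1=0$ by (1), and $h\equiv0\bmod\varpi^{r+1}$. Iterating, a homomorphism with $\bar h=0$ is $0$. $\square$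

**Lemma 13.** Let $0\ne f\in\operatorname{Hom}(H,H')$ for good modules. Then $\ker f\subset H(\mathfrak m)$ is a finite $\mathcal O$-submodule of order $p^{\operatorname{ht}\bar f}$.

*Proof.* By Lemma 12, $\bar f\ne0$, so $f$ has exactly $p^{\operatorname{ht}\bar f}$ zeros in $\mathfrak m$ with multiplicity. They are simple: for $c\in\ker f$ we have $f(X+_Hc)=f(X)$, and differentiating at $X=0$ shows that $f'(c)$ times some factor is $f'(0)\ne0$. The zeros form an $\mathcal O$-submodule as $f$ is $\mathcal O$-linear. $\square$

The next lemma constructs quotients by finite subgroups and shows that all nonzero homomorphisms become invertible in $\operatorname{Hom}^0$.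

**Lemma 14.** Let $H$ be a good module.

(a) Let $C\subset H(\mathfrak m)$ be a finite $\mathcal O$-submodule and $f_C=\prod_{c\in C}(X+_Hc)$. There is a good module $H/C$ such that $f_C:H\to H/C$ is a homomorphism with kernel $C$. Every homomorphism $h:H\to H''$ of good modules that kills $C$ is $h'\circ f_C$ for a unique homomorphism $h':H/C\to H''$.

(b) Let $0\neq h\in\operatorname{Hom}(H,H'')$ for good modules. Every homomorphism from $H$ to a good module that kills $\ker h$ factors through $h$. There are $N$ and $h_1\in\operatorname{Hom}(H'',H)$ with $h_1h=[\pi^N]_H$ and $hh_1=[\pi^N]_{H''}$. So every nonzero element of $\operatorname{Hom}^0(H,H'')$ is invertible.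

*Proof.* **Step 1: the group law on the quotient.** Enlarge $K'$ so that $C\subset H(\mathfrak m_{K'})$, where $\mathfrak m_{K'}$ is the maximal ideal of $R'=\mathcal O_{K'}$. The group $C$ acts on $R'[[X]]$ by $X\mapsto X+_Hc$, faithfully since the constant terms $c$ are distinct. By Lemma 4 the invariants are $R'[[f]]$ with $f=f_C$. Note that $f(0)=0$. Each coefficient of $f(X+_HY)$ as a series in $Y$ is $C$-invariant in $X$, so $f(X+_HY)=Q(f(X),Y)$ with $Q\in R'[[U,Y]]$. By (1) the substitution $U\mapsto f(X)$ is injective; so, as $f(X+_HY)$ is also $C$-invariant in $Y$, each coefficient of $Q$ as a series in $U$ is $C$-invariant in $Y$. Hence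
$$f(X+_HY)=H'(f(X),f(Y)),\qquad H'\in R'[[U,V]].$$
By (1) again, $H'(U,0)=U$, and associativity and commutativity of $H'$ follow from those of $H$. So $H'$ is a formal group and $f$ is a homomorphism. Its kernel is $C$, because $X+_Hc=0$ only for $X=-c\in C$.

**Step 2: factoring homomorphisms.** Let $h:H\to H''$ be a homomorphism of formal groups that kills $C$. Then $h(X+_Hc)=h(X)$, so $h=h'\circ f$ with a unique $h'\in R'[[X]]$, and $h'$ is a homomorphism $H'\to H''$ by (1).

**Step 3: the $\mathcal O$-action on the quotient.** For $a\in\mathcal O$ the homomorphism $f\circ[a]_H$ kills $C$, since $C$ is an $\mathcal O$-submodule. So there is a unique $[a]_{H'}$ with $[a]_{H'}\circ f=f\circ[a]_H$, and uniqueness makes $a\mapsto[a]_{H'}$ a ring homomorphism. In $f=\prod_c(X+_Hc)$ only the factor with $c=0$ vanishes at $X=0$, so $f'(0)=\prod_{c\ne0}c\ne0$, and therefore $[a]_{H'}$ has derivative $a$ at $0$. So $H/C:=H'$ is a formal $\mathcal O$-module. Comparing leading degrees in $\bar f\circ[\pi]=[\pi]\circ\bar f$ we see that its reduction has height $2$. If $h$ in Step 2 is $\mathcal O$-linear, then $h'[a]f=h'f[a]=h[a]=[a]h=[a]h'f$,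 so $h'$ is $\mathcal O$-linear by (1). This proves (a).

**Step 4: factoring through $h$.** For (b) let $C=\ker h$ and write $h=u\circ f_C$. Both $\bar h$ and $\bar f_C$ have leading degree $|C|$, by Lemma 13 and by the definition of $f_C$. So $u$ has Weierstrass degree $1$, and it is an isomorphism. Any homomorphism that kills $C$ factors through $f_C=u^{-1}h$, hence through $h$.

**Step 5: inverting $h$.** The finite $\mathcal O$-module $\ker h$ is killed by some $[\pi^N]$, so $[\pi^N]_H=h_1\circ h$ by Step 4. Then $hh_1h=h[\pi^N]=[\pi^N]h$, and canceling $h$ by (1) gives $hh_1=[\pi^N]$. $\square$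

The nonzero elements of $\operatorname{Hom}^0(H,H'')$ are called quasi-isogenies. For a quasi-isogeny $\alpha=\pi^{-N}f$ with $f\in\operatorname{Hom}$ we put $\operatorname{ht}\bar\alpha=\operatorname{ht}\bar f-2N$.

**Tate modules.** The map $[\pi]$ is surjective on $\mathfrak m$: for $a\in\mathfrak m$ the series $[\pi](X)-a$ has Weierstrass degree $p^2$. By Lemma 13, $|H[\pi^m]|=p^{2m}$. So $H[\pi^m]\cong(\mathcal O/\pi^m)^2$, and $T(H)=\varprojlim H[\pi^m]$ is free of rank $2$ over $\mathcal O$. Put $V(H)=T(H)\otimes F$. Sending $\pi^{-m}t$ to the $m$-th component of $t$ gives $V(H)/T(H)=H[\pi^\infty]$, functorially, with $\pi^{-m}T(H)/T(H)=H[\pi^m]$. A homomorphism that kills $T(H)$ has infinitely many zeros, so it is $0$. Quasi-isogenies induce isomorphisms on $V$. For lattices in the same space, $[\Lambda:\Lambda']$ is the generalized index $[\Lambda:\Lambda\cap\Lambda']/[\Lambda':\Lambda\cap\Lambda']$.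

**Lemma 15.** Let $H,H'$ be good modules.

(a) For a quasi-isogeny $\alpha:H\to H'$, $[T(H'):\alpha T(H)]=p^{\operatorname{ht}\bar\alpha}$.

(b) An element $\alpha\in\operatorname{Hom}^0(H,H')$ lies in $\operatorname{Hom}(H,H')$ if and only if $\alpha T(H)\subset T(H')$.

(c) For every $\mathcal O$-lattice $\Lambda\subset V(H)$ there are a good module $H_\Lambda$ and a quasi-isogeny $\beta:H\to H_\Lambda$ with $\beta(\Lambda)=T(H_\Lambda)$. The pair is unique up to unique isomorphism.

*Proof.* Let $0\ne f\in\operatorname{Hom}(H,H')$. Its kernel is finite, so contained in $H[\pi^\infty]$. Hence the map $V(H)/T(H)\to V(H')/T(H')$ induced by $f$ has kernel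
$$f^{-1}T(H')/T(H)=\ker f.\tag{3}$$
For (a), (3) and Lemma 13 give $[T(H'):fT(H)]=|\ker f|=p^{\operatorname{ht}\bar f}$. Multiplication by $\pi^N$ has index $p^{2N}$ and height $2N$, so the formula extends to quasi-isogenies.

In (b), "only if" is clear. For "if", choose $N$ with $h=\pi^N\alpha\in\operatorname{Hom}(H,H')$. Then $h(\pi^{-N}T(H))=\alpha T(H)\subset T(H')$, so $h$ kills $H[\pi^N]=\ker[\pi^N]$. By Lemma 14(b), $h=h'\circ[\pi^N]$, whence $\alpha=h'$.

In (c), uniqueness follows from (b): for two such pairs, $\beta'\beta^{-1}$ and its inverse preserve the Tate modules. For existence, first let $\Lambda\supset T(H)$. Take $C=\Lambda/T(H)\subset H[\pi^\infty]$, $H_\Lambda=H/C$, $\beta=f_C$; by (3), $\beta^{-1}T(H_\Lambda)=\Lambda$. In general apply this to $\pi^{-N}\Lambda$ for large $N$ and multiply the resulting $\beta$ by $\pi^{-N}$. $\square$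

**Lemma 16.** Let $H$ be a good module. A quasi-isogeny $\rho:\bar H\to H_0$, that is, a nonzero element of $\operatorname{Hom}^0(\bar H,H_0)$, is an isomorphism if and only if $\operatorname{ht}\rho=0$.

*Proof.* By Fact 5, $\bar H\cong H_0$, so $\operatorname{Hom}^0(\bar H,H_0)\cong D$, and we may take $\rho\in D^\times$. The height extends to a homomorphism $D^\times\to\mathbb Z$ that is trivial on $\mathcal O_D^\times$, with $\operatorname{ht}(\pi)=2\ne0$. Since $D^\times/\mathcal O_D^\times\cong\mathbb Z$, its kernel is exactly $\mathcal O_D^\times=\operatorname{Aut}(H_0)$. $\square$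

**Lemma 17.** Let $L/F$ be a quadratic extension. Every $\mathcal O$-order in $L$ is $\mathcal O_r:=\mathcal O+\pi^r\mathcal O_L$ for some $r\ge0$. Every $\mathcal O$-lattice $\Lambda\subset L$ is $l\mathcal O_r$ for some $l\in L^\times$ and some $r$; here $r$ is determined by the multiplier ring of $\Lambda$, and $l$ is determined up to $\mathcal O_r^\times$.

*Proof.* The module $\mathcal O_L/\mathcal O$ is free of rank $1$, so an order, which contains $\mathcal O$ and lies in $\mathcal O_L$, corresponds to a submodule $\pi^r(\mathcal O_L/\mathcal O)$. Given $\Lambda$, scale so that $\Lambda=\mathcal O+\mathcal O\omega$, with $a\omega^2+b\omega+c'=0$ and $a,b,c'\in\mathcal O$ not all in $(\pi)$. If $a$ is a unit, $\Lambda=\mathcal O[\omega]$ is an order. If $c'$ is a unit, $\omega^{-1}\Lambda=\mathcal O[\omega^{-1}]$ is an order. Otherwise $a,c'\in(\pi)$ and $b$ is a unit; replacing $\omega$ by $\omega+1$ does not change $\Lambda$ and changes $c'$ to $a-b+c'$, a unit. The last claims hold since $l\mathcal O_r$ has multiplier ring $\mathcal O_r$. $\square$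

For example, let $F=\mathbb Q_2$ and $L=\mathbb Q_2(i)$ with $i^2=-1$. Then $\mathcal O_1=\mathbb Z_2+2i\mathbb Z_2$. The lattices $\Lambda$ with $\mathcal O_1\Lambda=\Lambda$ and $[\Lambda:\mathcal O_L]=1$ are $\mathcal O_L$, $(1+i)^{-1}\mathcal O_1$ and $(1+i)^{-1}i\,\mathcal O_1$, since $\mathcal O_1^\times$ has index $2$ in $\mathcal O_L^\times$, with $1,i$ as representatives. There are $1+2=3$ of them, which is the pattern of the next section.

## A formula for the number of fixed points

**Proposition 18.** Let $g\in\mathcal O_D^\times\setminus\mathcal O_F$ have finite order in $\mathcal O_D^\times/\mathcal O_F^\times$. Suppose $L=F(g)$ is ramified over $F$ and $\mathcal O_F[g]=\mathcal O_s$. Then $i(g):=v_u(\bar\psi_g(u)-u)$ equals the number of fixed points of $\psi_g$ in the open disc $\mathfrak m$, and both equal $2(1+p+\cdots+p^s)$. Moreover $\psi_g'(a)\ne1$ at every fixed point $a$.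

*Proof.* **Step 1: $i(g)$ counts fixed points.** By Proposition 10, $i(g)<\infty$, and by Weierstrass preparation it is the number of zeros of $\psi_g(Z)-Z$ in $\mathfrak m$ with multiplicity. We show that they are simple. Let $a$ be a zero, $w=Z-a$, and suppose $\psi_g'(a)=1$. As $\psi_g\neq\mathrm{id}$, in this coordinate $\psi_g=w+bw^m+\cdots$ with $b\ne0$, $m\ge2$. Its $N$-th iterate is $w+Nbw^m+\cdots\neq w$ for all $N\ge1$, since we are in characteristic $0$. This contradicts the finite order of $g$. So $\psi_g'(a)\ne1$.

**Step 2: fixed points are modules with extra endomorphisms.** Points of $\mathfrak m$ are elements of $\bigcup_{K'}\mathrm{Def}(\mathcal O_{K'})$, that is, classes of $(H,\iota)$ with $H$ good and $\iota:\bar H\cong H_0$. The map $\psi_g$ acts on them as $g^{-1}$, so its fixed points are those of $g$. The point is fixed by $g$ if and only if there is $\alpha\in\operatorname{Aut}(H)$ with $g\iota\bar\alpha=\iota$, hence if and only if $\iota^{-1}g\iota$ lifts to $\operatorname{Aut}(H)$. It is enough to lift to $\operatorname{End}(H)$, because an endomorphism that lifts an automorphism has unit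 derivative. By Lemma 12 the lift is unique and satisfies the minimal polynomial of $g$ over $F$, which has coefficients in $\mathcal O$. So it gives an embedding $L\hookrightarrow\operatorname{End}^0(H)$ that lifts $l\mapsto\iota^{-1}l\iota$. Composing with $h\mapsto h'(0)$ we get one of the two $F$-embeddings $\tau:L\to\bar K$, called the type of the fixed point. We now fix $\tau$ and count fixed points of type $\tau$.

**Step 3: enlarge the set to quasi-isogenies.** Let $\mathcal S_\tau$ be the set of isomorphism classes of pairs $(H,\rho)$ with $H$ good and $\rho:\bar H\to H_0$ a quasi-isogeny such that $\rho^{-1}L\rho$ lifts to $\operatorname{End}^0(H)$ with type $\tau$. An isomorphism $(H,\rho)\to(H',\rho')$ is an isomorphism $\alpha$ with $\rho'\bar\alpha=\rho$. The fixed points of type $\tau$ are the $(H,\rho)\in\mathcal S_\tau$ for which $\rho$ is an isomorphism and $\rho^{-1}g\rho$ lifts to $\operatorname{End}(H)$.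

**Step 4: $\mathcal S_\tau$ has a base point $(H_*,\rho_*)$ with $\mathcal O_L\subset\operatorname{End}(H_*)$.** Let $H_*$ be a Lubin–Tate formal $\mathcal O_L$-module of height $1$ over $\tau(\mathcal O_L)$. Since $L/F$ is ramified, the residue field of $L$ is $\mathbb F_p$, and $[\pi]$ is an automorphism times $[\pi_L^2]$, where $\pi_L$ is a uniformizer of $L$. So as a formal $\mathcal O$-module $H_*$ has reduction of height $2$: it is good. Choose $\rho_0:\bar H_*\cong H_0$ by Fact 5. The resulting embedding $l\mapsto\rho_0\bar l\rho_0^{-1}$ of $L$ in $D$ is conjugate to the given one by some $d\in D^\times$ (Skolem–Noether): $d\rho_0\bar l\rho_0^{-1}d^{-1}=l$. Put $\rho_*=d\rho_0$.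

**Step 5: any two elements of $\mathcal S_\tau$ are linked.** We claim that for $(H_1,\rho_1),(H_2,\rho_2)\in\mathcal S_\tau$ there is a unique quasi-isogeny $\alpha:H_1\to H_2$ with $\rho_2\bar\alpha=\rho_1$. Uniqueness is Lemma 12. For existence, we may replace $(H_i,\rho_i)$ by $((H_i)_{\Lambda_i},\rho_i\bar\beta_i^{-1})$ with $\Lambda_i=\mathcal O_LT(H_i)$ and $\beta_i$ as in Lemma 15(c): conjugation by $\beta_i$ transports the action of $L$ and keeps the type, and a solution $\alpha'$ for the new pairs gives the solution $\beta_2^{-1}\alpha'\beta_1$ for the old ones. So by Lemma 15(b) we may assume $\mathcal O_L\subset\operatorname{End}(H_i)$. Then the $H_i$ are formal $\mathcal O_L$-modules, via $\tau$, over some $\mathcal O_{K'}$ with $K'\supset\tau(L)$. Their reductions have height $1$, because the leading degree of $[\pi_L]$ squares to $p^2$. By Fact 5 for $L$, which is also totally ramified over $\mathbb Q_p$, the reductions are isomorphic. By Fact 6 for $L$ and $h=1$, where the deformation ring is $W(k_0)\otimes_{\mathbb Z_p}\mathcal O_L$, there is only one deformation over $\mathcal O_{K'}$, so such an isomorphism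 lifts to an $\mathcal O_L$-linear isomorphism $\alpha_0:H_1\to H_2$.

It remains to adjust $\alpha_0$. Write $l_i\in\operatorname{End}^0(H_i)$ for the lift of $\rho_i^{-1}l\rho_i$; then $\alpha_0l_1=l_2\alpha_0$. So $\rho_2\bar\alpha_0\rho_1^{-1}$ commutes with $L$, and it lies in the centralizer of $L$ in $D$, which is $L$: it is some $m\in L^\times$. Put $\alpha=\alpha_0m_1^{-1}$. Then $\rho_2\bar\alpha=m\rho_1\bar m_1^{-1}=m\rho_1\rho_1^{-1}m^{-1}\rho_1=\rho_1$.

**Step 6: $\mathcal S_\tau$ is the set of lattices in $L$.** $V(H_*)$ is one-dimensional over $L$ and $T(H_*)$ is an $\mathcal O_L$-lattice in it; identify them with $L$ and $\mathcal O_L$. For $(H,\rho)\in\mathcal S_\tau$ let $\alpha:H_*\to H$ be the quasi-isogeny of Step 5 with $\rho\bar\alpha=\rho_*$, and put $\Lambda=\alpha^{-1}(T(H))$. This depends only on the class of $(H,\rho)$. The map $(H,\rho)\mapsto\Lambda$ to $\mathcal O$-lattices in $L$ is injective: if $\Lambda=\Lambda'$, then $\alpha'\alpha^{-1}$ maps $T(H)$ onto $T(H')$, so it is an isomorphism by Lemma 15(b), and $\rho'\bar\alpha'\bar\alpha^{-1}=\rho_*\bar\alpha^{-1}=\rho$. It is surjective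 by Lemma 15(c): take $((H_*)_\Lambda,\rho_*\bar\beta^{-1})$, which lies in $\mathcal S_\tau$ because conjugation by $\beta$ transports the action of $L$ and preserves the type.

**Step 7: the two conditions in terms of $\Lambda$.** By Lemma 15(a), $[\Lambda:\mathcal O_L]=[T(H):\alpha T(H_*)]=p^{\operatorname{ht}\bar\alpha}$, and $\operatorname{ht}\rho=\operatorname{ht}\rho_*-\operatorname{ht}\bar\alpha$. So by Lemma 16, $\rho$ is an isomorphism if and only if $[\Lambda:\mathcal O_L]=p^e$ with $e:=\operatorname{ht}\rho_*$. The lift of $\rho^{-1}g\rho$ to $\operatorname{End}^0(H)$ is $\alpha g\alpha^{-1}$. By Lemma 15(b) it lies in $\operatorname{End}(H)$ if and only if $g\Lambda\subset\Lambda$, that is, if and only if $\mathcal O_s\Lambda=\Lambda$. So the number of fixed points of type $\tau$ is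
$$\#\{\Lambda\subset L:\ \mathcal O_s\Lambda=\Lambda,\ [\Lambda:\mathcal O_L]=p^e\}.\tag{4}$$

**Step 8: count.** By Lemma 17, $\Lambda=l\mathcal O_r$ with $l\in L^\times/\mathcal O_r^\times$, and the first condition in (4) is $r\le s$. The residue field of $L$ is $\mathbb F_p$, so $[l\mathcal O_r:\mathcal O_L]=p^{-v_L(l)-r}$, and the index condition fixes $v_L(l)=-e-r$. So for each $r$ there are $[\mathcal O_L^\times:\mathcal O_r^\times]$ lattices. This index is $1$ for $r=0$. For $r\ge1$, $\mathcal O_r^\times$ contains $1+\pi^r\mathcal O_L$ and $\mathcal O_r/\pi^r\mathcal O_L=\mathcal O/\pi^r$; an element of $\mathcal O_r$ invertible in $\mathcal O_L$ is invertible in $\mathcal O_r$, so the index is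
$$\frac{|(\mathcal O_L/\pi^r\mathcal O_L)^\times|}{|(\mathcal O/\pi^r)^\times|}=\frac{(p-1)p^{2r-1}}{(p-1)p^{r-1}}=p^r .$$
Summing over $0\le r\le s$ and over the two types gives $2(1+p+\cdots+p^s)$. $\square$

## Ramification groups and branch points of the dihedral lift: proof of Theorem 3

Let $p=2$ and let $F,L,\zeta,c,j,x,y$ be as in the proof of Theorem 1. Passing from $\breve{\mathcal O}$ to $R$ changes neither $i(g)$ nor the fixed points, which are the zeros of Weierstrass polynomials over $\breve{\mathcal O}$. So for each $g$ we only need the order $\mathcal O_F[g]$.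

*Proof of Theorem 3.* **Step 1: rotations.** We find the order $\mathcal O_F[\zeta^a]$ from its discriminant. Note that $\mathcal O_L=\mathbb Z_2[\zeta]=\mathcal O_F[\zeta]$ and $v_L(2)=2^n$. Let $v_2(a)=i<n$. Then $\zeta^{2a}$ has order $2^{n-i}\ge2$, so
$$v_L(\zeta^a-\zeta^{-a})=v_L(\zeta^{2a}-1)=\frac{2^n}{2^{n-i-1}}=2^{i+1}.$$
The discriminant $(\zeta^a-\zeta^{-a})^2$ of $\mathcal O_F[\zeta^a]$ over $\mathcal O_F$ has $v_L=2\cdot2^{i+1}$, so $v_F=2^{i+1}$. The case $a=1$ says that the discriminant of $\mathcal O_L$ has $v_F=2$. The discriminant of $\mathcal O_s$ is $\pi^{2s}$ times that of $\mathcal O_L$. So $\mathcal O_F[\zeta^a]=\mathcal O_s$ with $2s+2=2^{i+1}$, that is, $s=2^i-1$. Proposition 18 gives $i(x^a)=2(2^{s+1}-1)=2^{2^i+1}-2$.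

**Step 2: reflections.** Here we show $s=0$. The discriminant of $L/F$ has valuation $2$, so by the conductor–discriminant formula the conductor exponent is $2$, and $1+\pi^2\mathcal O_F\subset N_{L/F}L^\times$. As the residue field is $\mathbb F_2$, $\mathcal O_F^\times=1+\pi\mathcal O_F$. Since $c$ is not a norm, $v_F(c-1)=1$. Each reflection is the image of some $g=\zeta^ij$, and $(\zeta^ij)^2=\zeta^i\zeta^{-i}j^2=c$. The minimal polynomial of $g-1$ over $F$ is $t^2+2t+(1-c)$, which is Eisenstein. Hence $F(g)/F$ is ramified with ring of integers $\mathcal O_F[g]$, so $s=0$ and $i(g)=2$.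

**Step 3: ramification groups.** All $i(g)$ are at least $2$, so $G_0=G_1=D_{2^n}$. For $m\ge2$ the group $G_m$ contains no reflection, and it contains $x^a$ with $v_2(a)=i$ exactly when $m\le2^{2^i+1}-3$. So $G_m=\langle x^{2^i}\rangle$ for $2^{2^{i-1}+1}-2\le m\le2^{2^i+1}-3$, $1\le i<n$, and higher $G_m$ are trivial.

**Step 4: stabilizers are cyclic.** Let $a\in\mathfrak m$. On the stabilizer of $a$, the map $g\mapsto\psi_g'(a)$ is a homomorphism to a multiplicative group of a field, and by Proposition 18 it is injective. (Steps 1 and 2 show that the hypotheses hold for all $g\ne1$ in our group.) So the stabilizer is cyclic. A cyclic subgroup that contains a reflection has order $2$, because its generator cannot be a rotation; when $n=1$ every nontrivial cyclic subgroup has order $2$. So a nontrivial stabilizer is generated by a reflection or is $\langle x^{2^i}\rangle$ with $0\le i<n$. Moreover the number of fixed points of $g$ is $i(g)$.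

**Step 5: count orbits.** Each of the two classes of reflections has $2^{n-1}$ elements with $2$ fixed points each. By Step 4 these points are distinct, with stabilizer of order $2$; there are $2^n$ of them, and an orbit has $2^{n+1}/2=2^n$ elements, so they form one orbit. The two fixed points of $x$ have stabilizer $\langle x\rangle$; an orbit has $2$ elements, so they form one orbit. For $1\le i<n$, consider the points fixed by $x^{2^i}$ but not by $x^{2^{i-1}}$. Their stabilizer is cyclic and contains $x^{2^i}\ne1$, so it contains no reflection, and it is exactly $\langle x^{2^i}\rangle$. There are $(2^{2^i+1}-2)-(2^{2^{i-1}+1}-2)$ of them, in orbits of size $2^{n+1}/2^{n-i}=2^{i+1}$, which gives $2^{2^i-i}-2^{2^{i-1}-i}$ branch points. By Step 4, all points with nontrivial stabilizer have been counted.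

As an illustration, let $n=2$. Then $i(x)=i(x^3)=2$, $i(x^2)=6$, and the four reflections have $i=2$. There are four branch points: one with inertia $\langle x\rangle$, two for the reflections, and $2^{1}-2^{0}=1$ with inertia $\langle x^2\rangle$. Counting pairs (nontrivial element, fixed point) in two ways confirms this: $2+2+6+4\cdot2=18$, and $2\cdot3+2\cdot4\cdot1+4\cdot1=18$. For $n=1$ all three involutions have $i=2$ and two fixed points, exactly as in the Möbius example at the beginning.

**Step 6: infinitely many extensions.** To get many $D_{2^n}$-extensions for fixed $n$, restrict from larger groups. For $m\ge n$ take the lifted $D_{2^m}$-action of Theorem 1 (with $m$ in place of $n$) and restrict it to the subgroup $\langle x^{2^{m-n}},y\rangle\cong D_{2^n}$. It is still faithful modulo the maximal ideal, so by Lemma 4 it is a lift of a local $D_{2^n}$-extension over $k$. In it, the element $x^{2^{m-n}}$ has $i=2^{2^{m-n}+1}-2$, by Step 1. The finite multiset $\{i(g)\}_{g\ne1}$ is an isomorphism invariant, and as $m$ varies it contains arbitrarily large entries. So infinitely many pairwise non-isomorphic local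 $D_{2^n}$-extensions over $k$ arise, and all of them lift. $\blacksquare$
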